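\title{Totally isoparametric functions on even-dimensional exotic spheres}

\begin{abstract}
We show that every homotopy sphere of even dimension $2n\ge 6$, and hence every exotic sphere of such a dimension, carries a Riemannian metric and a totally isoparametric function whose focal set consists of two points. This answers a question of Qian and Tang. The problem reduces to joining two metrics on an odd-dimensional sphere by a path $g_t$ for which the eigenvalues of $g_t^{-1}\partial_t g_t$ depend only on $t$. We decide when two metrics on a closed connected manifold can be joined in this way: if the tangent bundle splits, the only obstruction is the volume density up to a constant factor, and otherwise only constant rescalings are possible. As a consequence we determine the closed manifolds that admit a totally isoparametric function with two focal points, and, in even dimensions, the multiplicities of principal curvatures that occur.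
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $(N,g)$ be a connected complete Riemannian manifold, and let $\Delta=\operatorname{div}\nabla$. A non-constant smooth function $f:N\to\mathbb{R}$ is \emph{isoparametric} if there are a smooth function $b$ and a continuous function $a$ on $\mathbb{R}$ with
\begin{equation}\label{eq:iso}
|\nabla f|^2=b(f),\qquad \Delta f=a(f).
\end{equation}
Both equations are statements about the regular levels of $f$. The first says that $|\nabla f|$ is constant on each level, so that the levels are parallel hypersurfaces. Given the first, the second says that each level has constant mean curvature: with $\xi=\nabla f/|\nabla f|$ we have $\Delta f=\operatorname{div}(\sqrt{b(f)}\,\xi)=\sqrt{b(f)}\operatorname{div}\xi+\frac12 b'(f)$, and $\operatorname{div}\xi$ is the sum of the principal curvatures. The function $f$ is \emph{totally isoparametric} if, in addition, every regular level has constant principal curvatures. Thus an isoparametric function controls the trace of the shape operator of each level, and a totally isoparametric function controls its whole spectrum.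

When $N$ is closed, the \emph{focal set} of $f$ is its critical set. It equals $f^{-1}(\max f)\cup f^{-1}(\min f)$. Indeed, suppose $b(t_0)=0$ for some $t_0$ with $\min f<t_0<\max f$. Since $b\ge0$ on $f(N)$, also $b'(t_0)=0$, so $b(t)\le C^2(t-t_0)^2$ on $f(N)$ for some $C$. Along a curve $c$ starting in $f^{-1}(t_0)$, the function $u=f\circ c-t_0$ then satisfies $|u'|\le C|u||c'|$ and $u(0)=0$, so $u\equiv0$, and $f$ would be constant.

The smallest possible focal set has two points. The model is a height function $f$ on the round unit sphere $S^m$: here $|\nabla f|^2=1-f^2$ and $\Delta f=-mf$, the focal set consists of the two poles, and each regular level is a round sphere which is \emph{umbilical}, meaning that all its principal curvatures coincide. One may ask how much of this picture survives on a manifold that has the topology of $S^m$ but not its smooth structure. A \emph{homotopy $m$-sphere} is a closed smooth manifold homotopy equivalent to $S^m$, and an \emph{exotic sphere} is a smooth manifold homeomorphic but not diffeomorphic to $S^m$. The following two results are due to Qian and Tang.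
\begin{enumerate}
\item[(i)] Every homotopy $m$-sphere with $m>4$ admits a metric and an isoparametric function with two points as the focal set.
\item[(ii)] No odd-dimensional exotic sphere admits a totally isoparametric function with two points as the focal set, for any metric.
\end{enumerate}
So the isoparametric condition does not see the smooth structure, while in odd dimensions the totally isoparametric condition forces the standard one. The remaining case is posed as a problem in \cite{QT}.

\medskip
\noindent\textbf{Problem.} \emph{Does there exist an even-dimensional exotic sphere $\Sigma^{2n}$, $n>2$, admitting a metric and a totally isoparametric function with two points as the focal set?}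
\medskip

There is a reason to expect the answer no. Off the two focal points the metric has the form $dr^2+G_r$, where $G_r$ is a family of metrics on $S^{m-1}$ (Proposition~\ref{prop:polar}), and the principal curvatures are the eigenvalues of $\frac12G_r^{-1}\partial_rG_r$. In odd dimension $m$ the tangent bundle of $S^{m-1}$ has no proper subbundle, so the levels must be umbilical and $G_r$ can change only by a constant factor. In even dimension $m$ there are line fields on $S^{m-1}$, and a level may have one principal curvature along a line field $F$ and another on its orthogonal complement. But if $F$ is held fixed, $G_r$ is obtained from one metric by rescaling $F$ and $F^\perp$ by constants, so it stays in a two-parameter family, and this looks nearly as rigid as the odd case. The point of this paper is that $F$ need not be held fixed, and that the freedom to change it removes the rigidity entirely.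

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\Sigma$ be a homotopy sphere of dimension $2n$, $n\ge3$. There are a Riemannian metric $g$ on $\Sigma$ and a smooth function $f:\Sigma\to[-1,1]$ with
\[
|\nabla f|^2=1-f^2,\qquad \Delta f=-2n\,f,
\]
whose focal set consists of two points, and such that each regular level has constant principal curvatures: it is either umbilical or has exactly two distinct principal curvatures, of multiplicities $1$ and $2n-2$. Moreover, $g$ has constant curvature $1$ near both focal points.
\end{theorem}

The answer to the Problem is therefore yes, for every exotic sphere of even dimension $2n>4$. Such spheres exist: the groups of homotopy spheres recalled in Section~\ref{sec:twisted} satisfy $\Theta_8\cong\mathbb{Z}_2$ and $\Theta_{10}\cong\mathbb{Z}_6$ (Kervaire--Milnor).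

A \emph{twisted $m$-sphere} is a manifold diffeomorphic to $D^m\cup_\varphi D^m$, two closed disks glued along their boundaries by a diffeomorphism $\varphi$ of $S^{m-1}$. Let $\sigma$ be the round metric on the unit sphere $S^{m-1}\subset\mathbb{R}^m$. A metric on $N$ is \emph{rotationally symmetric} about points $p_+,p_-$ if $N\setminus\{p_+,p_-\}$ is isometric to $(0,R)\times S^{m-1}$ with a metric $dr^2+h(r)^2\sigma$.

\begin{theorem}\label{thm:B}
Let $N$ be a closed connected $m$-manifold, $m\ge2$.
\begin{enumerate}
\item[(1)] $N$ admits a metric and a totally isoparametric function with two points as the focal set if and only if $N$ is a twisted sphere and either $m$ is even or $N\cong S^m$. In particular, for $m\ge5$ a homotopy $m$-sphere admits one if and only if $m$ is even or it is standard. If $m\ge3$ is odd, any such metric is rotationally symmetric about the focal points.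
\item[(2)] Let $m\ge4$ be even and let $N$ be a twisted $m$-sphere. Positive integers $k_1,\dots,k_\ell$ with $\sum k_i=m-1$ occur as the multiplicities of the distinct principal curvatures on some regular level of some function as in \textup{(1)} on $N$ if and only if $TS^{m-1}=E_1\oplus\dots\oplus E_\ell$ for subbundles with $\operatorname{rank}E_i=k_i$.
\end{enumerate}
\end{theorem}

Both theorems rest on a statement about paths of metrics that has nothing to do with spheres. A smooth path $(g_t)$ of metrics on a manifold $M$ is \emph{CPC} if for each $t$ the eigenvalues of $g_t^{-1}\partial_tg_t$ are constant on $M$. The name records that the slices $\{t\}\times M$ have constant principal curvatures for the metric $dt^2+g_t$. We say that $TM$ \emph{splits} if it is a Whitney sum of two subbundles of positive rank.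

\begin{theorem}\label{thm:C}
Let $M$ be a closed connected $k$-manifold, $k\ge2$, with metrics $g_0,g_1$.
\begin{enumerate}
\item[(1)] If $TM$ splits, then $g_0$ and $g_1$ are joined by a CPC path $(g_t)_{t\in[0,1]}$ if and only if their volume densities are constant multiples of each other.
\item[(2)] If $TM$ does not split, they are joined by a CPC path if and only if $g_1=c\,g_0$ for a constant $c>0$.
\end{enumerate}
\end{theorem}

\subsection{The method}

Write $\Sigma=D^m\cup_\varphi D^m$. A path of metrics $\gamma_r$ on $S^{m-1}$ from $\sigma$ to $\varphi^*\sigma$ gives a metric $dr^2+\sin^2r\,\gamma_r$ on $\Sigma$, and $\cos r$ is totally isoparametric when the path is CPC and preserves the volume density (Section~\ref{sec:paths}). The basic CPC paths stretch a metric along a subbundle and shrink it on the orthogonal complement, by factors that are the same at all points of the manifold. A single such move is rigid. However, a move followed by the opposite move along a slightly tilted subbundle changes the metric by a small amount that can be prescribed point by point, because the tilt can be (Section~\ref{sec:moves}). Finitely many such pairs produce all small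 density-preserving changes, and the finite-dimensional inverse function theorem together with compactness then connects any two metrics with the same density (Section~\ref{sec:connect}). The moves act on each tangent space separately, so no differential equation on the manifold has to be solved. Theorems~\ref{thm:C} and~\ref{thm:A} follow in Section~\ref{sec:CA}, and Theorem~\ref{thm:B} in Section~\ref{sec:B}.

\section{Preliminaries}\label{sec:prelim}

All objects are $C^\infty$. For an inner product $g$ and a vector $v$ we write $g(v)$ for the covector $g(v,\cdot)$. For covectors, $\alpha\odot\beta=\frac12(\alpha\otimes\beta+\beta\otimes\alpha)$ and $\alpha^2=\alpha\odot\alpha$. For a symmetric bilinear form $H$, the $g$-selfadjoint endomorphism $g^{-1}H$ is defined by $H(v,w)=g((g^{-1}H)v,w)$.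

\subsection{Densities and metrics of the form $dr^2+G_r$}

The volume density of a metric $g$ is $\nu_g=\sqrt{\det(g_{ab})}\,|dx|$ in local coordinates. Thus $\nu_{g_1}=\sqrt{\det(g_0^{-1}g_1)}\;\nu_{g_0}$, and along a path of metrics
\begin{equation}\label{eq:density}
\partial_t\log\nu_{g_t}=\tfrac12\operatorname{tr}(g_t^{-1}\partial_tg_t).
\end{equation}

\begin{lemma}\label{lem:shape}
Let $(G_r)_{r\in I}$ be a smooth family of metrics on a manifold $M$, with $I$ an open interval, and let $g=dr^2+G_r$ on $I\times M$. The shape operator $S_r=\nabla\partial_r$ of the slice $\{r\}\times M$ is $S_r=\frac12G_r^{-1}\partial_rG_r$, and $\Delta(u(r))=u''(r)+u'(r)\operatorname{tr}S_r$ for every smooth function $u$ on $I$.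
\end{lemma}

\begin{proof}
Here $\nabla r=\partial_r$ is a unit vector field, so $g(\nabla_X\partial_r,Y)=\operatorname{Hess}r(X,Y)$ is symmetric and vanishes when $Y=\partial_r$. For vector fields $X,Y$ on $M$, extended independently of $r$, we have $[\partial_r,X]=[\partial_r,Y]=0$ and hence
\[
(\partial_rG_r)(X,Y)=\partial_r\,g(X,Y)=g(\nabla_X\partial_r,Y)+g(X,\nabla_Y\partial_r)=2G_r(S_rX,Y).
\]
Also $\Delta r=\operatorname{tr}\operatorname{Hess}r=\operatorname{tr}S_r$, and $\Delta(u(r))=\operatorname{div}(u'\,\partial_r)=u''+u'\Delta r$.
\end{proof}

The opposite unit normal changes the sign of all principal curvatures; this affects neither their constancy nor their multiplicities.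

\subsection{Constant eigenvalues and splittings}

\begin{lemma}\label{lem:eigen}
Let $M$ be a connected manifold with a metric $G$, and let $S$ be a smooth field of $G$-selfadjoint endomorphisms of $TM$ whose set of eigenvalues $\{\lambda_1,\dots,\lambda_\ell\}$, with $\lambda_i$ distinct, is the same at all points. Then the eigenspaces form smooth subbundles $E_1,\dots,E_\ell$ of positive rank with $TM=E_1\oplus\dots\oplus E_\ell$. In particular $\operatorname{tr}S$ is constant, and if $TM$ does not split then $S=\lambda_1\operatorname{id}$.
\end{lemma}

\begin{proof}
Since $S$ is diagonalizable, the projection onto the $\lambda_i$-eigenspace is $\prod_{l\ne i}(\lambda_i-\lambda_l)^{-1}(S-\lambda_l\operatorname{id})$, a polynomial in $S$ with constant coefficients, hence smooth. Its rank is its trace, a continuous integer-valued function, which is constant because $M$ is connected.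
\end{proof}

If $TM$ has a subbundle $E$ of rank $j$ with $0<j<\dim M$, then $TM=E\oplus E^\perp$ splits. For spheres, splitting is decided by parity.

\begin{lemma}\label{lem:sphere}
For $k\ge3$ odd, $TS^k$ has a subbundle of rank one. For $k\ge2$ even, $TS^k$ does not split.
\end{lemma}

\begin{proof}
For $k=2n-1$, the vector field $x\mapsto ix$ on $S^{2n-1}\subset\mathbb{C}^n$ is tangent and nowhere zero. Let $k$ be even and suppose $TS^k=E\oplus E'$ with positive ranks. Recall that an oriented vector bundle of rank $j$ has an Euler class in $H^j(\,\cdot\,;\mathbb{Z})$, that this class is multiplicative under Whitney sums and changes sign with the orientation, and that the Euler class of the tangent bundle of a closed oriented manifold evaluates to the Euler characteristic. As $S^k$ is simply connected, $E$ and $E'$ are orientable. As $0<\operatorname{rank}E<k$, the class $e(E)$ lies in a cohomology group of $S^k$ that vanishes. Hence $e(TS^k)=\pm e(E)e(E')=0$, contradicting $\chi(S^k)=2$.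
\end{proof}

\subsection{Twisted spheres}\label{sec:twisted}

We use a model of $D^m\cup_\varphi D^m$ adapted to polar coordinates. For a diffeomorphism $\varphi$ of $S^{m-1}$ let $N_\varphi$ be the union of two copies of the open ball $B_\pi(0)\subset\mathbb{R}^m$, where $rx$ in the first copy is identified with $(\pi-r)\varphi(x)$ in the second, for $0<r<\pi$ and $x\in S^{m-1}$. Let $p_+$ and $p_-$ be the centers of the first and second ball. Polar coordinates $(r,x)$ of the first ball identify $N_\varphi\setminus\{p_+,p_-\}$ with $(0,\pi)\times S^{m-1}$. The two closed balls of radius $\pi/2$ exhibit $N_\varphi$ as $D^m\cup_\varphi D^m$, with the smooth structure given by radial collars; other collars give a diffeomorphic manifold. So the twisted $m$-spheres are the manifolds diffeomorphic to some $N_\varphi$.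

\begin{lemma}\label{lem:twisted}
\begin{enumerate}
\item[(a)] If $\psi$ is isotopic to the identity, then $N_{\varphi\circ\psi}\cong N_\varphi$.
\item[(b)] If $\varphi^*\sigma=\sigma$, then $N_\varphi\cong S^m$.
\item[(c)] Every twisted $m$-sphere, $m\ge2$, is diffeomorphic to some $N_\varphi$ for which $\sigma$ and $\varphi^*\sigma$ have the same volume density.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(\psi_t)_{t\in[0,1]}$ be an isotopy from $\operatorname{id}$ to $\psi$, and let $\chi:(0,\pi)\to[0,1]$ be smooth, $0$ near $0$ and $1$ near $\pi$. The diffeomorphism $(r,x)\mapsto(r,\psi_{\chi(r)}(x))$ of $(0,\pi)\times S^{m-1}$, regarded as a map from $N_{\varphi\circ\psi}$ to $N_\varphi$, is the identity near the center in the first balls. In the second balls it sends $(\pi-r)\varphi\psi(x)$ to $(\pi-r)\varphi\psi_{\chi(r)}(x)$, which is again the identity near the center. So it extends to a diffeomorphism.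

(b) An isometry of the round sphere is the restriction of an orthogonal map, which we also call $\varphi$. The maps $rx\mapsto(\cos r,\sin r\,x)$ on the first ball and $\rho y\mapsto(-\cos\rho,\sin\rho\,\varphi^{-1}y)$ on the second are diffeomorphisms onto the complements of the two poles in $S^m\subset\mathbb{R}\times\mathbb{R}^m$, and they agree on the overlap.

(c) Moser's theorem states that two volume forms $\omega_0,\omega_1$ with the same integral on a closed connected oriented manifold satisfy $\psi^*\omega_1=\omega_0$ for a diffeomorphism $\psi$ isotopic to the identity. Let $\omega$ be the volume form of $\sigma$. The form $\varphi^*\omega$ vanishes nowhere and has the same integral as $\epsilon\,\omega$ for one sign $\epsilon=\pm1$. So $(\varphi\circ\psi)^*\omega=\epsilon\,\omega$ for some $\psi$ isotopic to the identity, which says that $(\varphi\circ\psi)^*\sigma$ and $\sigma$ have the same density. Apply (a).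
\end{proof}

Smale's $h$-cobordism theorem states that a compact simply connected manifold $W$ of dimension at least $6$ with $\partial W=M_0\sqcup M_1$, such that both inclusions $M_i\to W$ are homotopy equivalences, is diffeomorphic to $M_0\times[0,1]$. If $\Sigma$ is a homotopy $m$-sphere with $m\ge6$, the complement of two disjoint open disks is such a $W$, so one closed disk together with $W$ is a closed disk, and $\Sigma$ is a twisted sphere. The group $\Theta_m$ consists of the $h$-cobordism classes of oriented homotopy $m$-spheres under connected sum; for $m\ge5$ the theorem identifies these with oriented diffeomorphism classes. Since $\Theta_5=0$ (Kervaire--Milnor), every homotopy $5$-sphere is standard. Hence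
\begin{equation}\label{eq:alltwisted}
\text{every homotopy $m$-sphere with $m\ge5$ is a twisted sphere.}
\end{equation}
A twisted sphere is homeomorphic to $S^m$, since $\varphi$ extends radially to a homeomorphism of $D^m$. So for $m\ge 5$ every nonzero element of $\Theta_m$ is an exotic sphere.

\section{From paths of metrics to isoparametric functions}\label{sec:paths}

The round sphere is $dr^2+\sin^2r\,\sigma$ with height function $\cos r$. On $N_\varphi$ we keep this form and let $\sigma$ vary with $r$. To close up smoothly at $p_-$ the varying metric must end at the round metric of the second ball, which in the coordinates of the first ball is $\varphi^*\sigma$.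

\begin{proposition}\label{prop:build}
Let $m\ge2$, let $\varphi$ be a diffeomorphism of $S^{m-1}$, and let $(\gamma_r)_{r\in(0,\pi)}$ be a smooth family of metrics on $S^{m-1}$ with $\gamma_r=\sigma$ for $r$ near $0$, $\gamma_r=\varphi^*\sigma$ for $r$ near $\pi$, and $\operatorname{tr}(\gamma_r^{-1}\partial_r\gamma_r)=0$ everywhere. Then
\[
g=dr^2+\sin^2r\;\gamma_r,\qquad f=\cos r
\]
extend to a smooth metric and a smooth function on $N_\varphi$ with $|\nabla f|^2=1-f^2$ and $\Delta f=-mf$. The focal set of $f$ is $\{p_+,p_-\}$, the metric has constant curvature $1$ near $p_\pm$, and the regular levels are the slices $\{r\}\times S^{m-1}$, with shape operators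
\begin{equation}\label{eq:Sr}
S_r=\cot r\,\operatorname{id}+\tfrac12\gamma_r^{-1}\partial_r\gamma_r .
\end{equation}
In particular, $f$ is totally isoparametric if and only if $(\gamma_r)$ is a CPC path.
\end{proposition}

\begin{proof}
Near $p_+$ we have $g=dr^2+\sin^2r\,\sigma$ and $f=\cos r$. These are the pullbacks of the round metric and the height function of $S^m$ under the chart $rx\mapsto(\cos r,\sin r\,x)$, which is smooth at the center. Near $p_-$ use the polar coordinates $\rho=\pi-r$, $y=\varphi(x)$ of the second ball. There $\gamma_r=\varphi^*\sigma$ reads $\sigma$ in the variable $y$, so $g=d\rho^2+\sin^2\rho\,\sigma$ and $f=-\cos\rho$, and the same argument applies. This gives the extensions, with $f(p_\pm)=\pm1$, and the statement on curvature.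

Off $p_\pm$ we have $|\nabla f|^2=\sin^2r=1-f^2>0$, so the critical points are exactly $p_+$ and $p_-$. Formula \eqref{eq:Sr} is Lemma~\ref{lem:shape} for $G_r=\sin^2r\,\gamma_r$. By the trace hypothesis $\operatorname{tr}S_r=(m-1)\cot r$, so
\[
\Delta f=-\cos r-\sin r\cdot(m-1)\cot r=-m\cos r=-mf .
\]
Both equations hold at $p_\pm$ by continuity, so \eqref{eq:iso} holds with $b(t)=1-t^2$ and $a(t)=-mt$. The last assertion follows from \eqref{eq:Sr}.
\end{proof}

By \eqref{eq:density}, the trace hypothesis says that the density of $\gamma_r$ does not depend on $r$. So it requires $\sigma$ and $\varphi^*\sigma$ to have the same density, which is what Lemma~\ref{lem:twisted}(c) arranges.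

\begin{remark}\label{rem:naive}
The isoparametric condition alone is now easy to meet. If $\sigma$ and $\varphi^*\sigma$ have the same density, write $\varphi^*\sigma=\sigma(e^L\cdot,\cdot)$ with $L$ selfadjoint; then $\operatorname{tr}L=\log\det e^L=0$. With $\chi$ as in the proof of Lemma~\ref{lem:twisted}(a), the path $\gamma_r=\sigma(e^{\chi(r)L}\cdot,\cdot)$ has $\gamma_r^{-1}\partial_r\gamma_r=\chi'(r)L$. Proposition~\ref{prop:build} gives an isoparametric function with two focal points on every twisted sphere, and with \eqref{eq:alltwisted} this yields statement (i) of the introduction. The principal curvatures are $\cot r+\frac12\chi'(r)\lambda$, with $\lambda$ an eigenvalue of $L(x)$, and nothing makes these independent of $x$. Our task is to replace this direct path by a CPC path with the same ends.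
\end{remark}

\section{Stretching moves}\label{sec:moves}

\subsection{Definition}

The simplest trace-free endomorphisms with prescribed eigenvalues have two eigenvalues, one on a subspace $E$ and one on $E^\perp$. Integrating such a velocity with $E$ fixed leads to the following operation. Let $V$ be a real vector space of dimension $k$, let $E\subset V$ be a subspace of dimension $j$ with $0<j<k$, and let $s\in\mathbb{R}$. For an inner product $g$ on $V$, let $T_{E,s}(g)$ be the inner product for which $E$ and $E^{\perp_g}$ are orthogonal and
\[
T_{E,s}(g)=e^{2(k-j)s}g\ \text{ on }E,\qquad T_{E,s}(g)=e^{-2js}g\ \text{ on }E^{\perp_g}.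
\]
With $\Pi$ the $g$-orthogonal projection onto $E$, this reads
\begin{equation}\label{eq:T}
T_{E,s}(g)=e^{-2js}g+\alpha(s)\,g(\Pi\,\cdot,\cdot),\qquad \alpha(s)=e^{2(k-j)s}-e^{-2js}.
\end{equation}
We need four properties.
\begin{enumerate}
\item[(T1)] $E$ has the same orthogonal complement for $g$ and for $T_{E,s}(g)$. Hence $T_{E,s'}T_{E,s}=T_{E,s+s'}$ and $T_{E,0}=\operatorname{id}$; in particular $T_{E,-1}T_{E,1}=\operatorname{id}$.
\item[(T2)] $T_{E,s}(g)$ has the same density as $g$, since $\det(g^{-1}T_{E,s}(g))=e^{2(k-j)sj}e^{-2js(k-j)}=1$.
\item[(T3)] For a smooth function $s(t)$, the path $\gamma_t=T_{E,s(t)}(g)$ satisfies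
\begin{equation}\label{eq:velocity}
\gamma_t^{-1}\partial_t\gamma_t=2s'(t)\bigl((k-j)\Pi-j(\operatorname{id}-\Pi)\bigr).
\end{equation}
This endomorphism is trace-free, with eigenvalues $2s'(t)(k-j)$ and $-2s'(t)j$ of multiplicities $j$ and $k-j$.
\item[(T4)] $T_{E,s}(g)$ depends smoothly on $s$, $g$ and a basis of $E$: in matrices, $\Pi=B(B^{\top}gB)^{-1}B^{\top}g$, where the columns of $B$ form a basis of $E$.
\end{enumerate}
For a rank $j$ subbundle $F\subset TM$ and a metric $g$ on a $k$-manifold $M$, define $T_{F,s}(g)$ pointwise, with the same number $s$ at all points. By (T4) it is a smooth metric depending smoothly on $s$, and by (T3) the path $t\mapsto T_{F,s(t)}(g)$ is CPC, whatever $F$ is. We call $T_{F,1}$ and $T_{F,-1}$ \emph{unit moves of rank $j$}. The heart of the paper is the following statement.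

\begin{proposition}\label{prop:key}
Let $M$ be a closed connected $k$-manifold, $k\ge2$, with a subbundle $E\subset TM$ of rank $j$, $0<j<k$. Let $g_0,g_1$ be metrics with the same volume density. Then there are smooth rank $j$ subbundles $F_1,\dots,F_q\subset TM$ and signs $s_i=\pm1$ with
\[
g_1=T_{F_q,s_q}\cdots T_{F_1,s_1}(g_0).
\]
\end{proposition}

The density hypothesis is necessary by (T2). The difficulty is that a move has the same size at all points, whereas $g_1$ may be far from $g_0$ at one point and equal to it at another. Only the direction of the move, the subbundle, may depend on the point. An analogy is a walker in the plane whose steps all have length one. A step along a unit vector $u$ followed by a step back along a vector tilted from $u$ by a small angle $\varepsilon$ gives a displacement of size about $\varepsilon$, perpendicular to $u$. Two such pairs, for two independent choices of $u$, give every small displacement, with angles depending smoothly on it. We now carry this out for metrics in the smallest case.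

\subsection{The flat torus}\label{sec:torus}

Let $k=2$, $j=1$, $M=\mathbb{R}^2/\mathbb{Z}^2$ and $g_0=dx^2+dy^2$. Metrics are matrices in the frame $\partial_x,\partial_y$, and the metrics with the density of $g_0$ are the maps from $M$ to the surface $P_0$ of positive definite symmetric $2\times2$ matrices of determinant $1$. Put $\lambda=e^2$.

Stretch along the line spanned by $\partial_x$: this turns $g_0=I$ into $h=\operatorname{diag}(\lambda,\lambda^{-1})$. Then apply the opposite move along the line spanned by $w=\partial_x+\varepsilon\,\partial_y$. The $h$-orthogonal projection $\Pi$ onto this line has $h(\Pi\,\cdot,\cdot)=h(w)^2/h(w,w)$, where $h(w)=\lambda\,dx+\varepsilon\lambda^{-1}dy$ and $h(w,w)=(\lambda^2+\varepsilon^2)/\lambda$. Formula \eqref{eq:T} with $s=-1$ gives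
\[
\lambda h-\frac{\lambda^2-1}{\lambda^2+\varepsilon^2}\,h(w)^2=
\frac{1}{\lambda^2+\varepsilon^2}
\begin{pmatrix}\lambda^2(1+\varepsilon^2)&-(\lambda^2-1)\varepsilon\\ -(\lambda^2-1)\varepsilon&\lambda^2+\lambda^{-2}\varepsilon^2\end{pmatrix}.
\]
At $\varepsilon=0$ this is $I$, and its derivative there is $-(1-\lambda^{-2})\,2\,dx\odot dy$. So the pair of moves produces, to first order, an off-diagonal term proportional to the tilt.

For the diagonal terms, repeat the pair in the orthonormal frame $(\partial_x\pm\partial_y)/\sqrt2$: stretch along $\partial_x+\partial_y$ and return along $(\partial_x+\partial_y)+\varepsilon(\partial_x-\partial_y)$. Applied to $I$, the derivative at $\varepsilon=0$ is $-(1-\lambda^{-2})(dx+dy)\odot(dx-dy)=-(1-\lambda^{-2})(dx^2-dy^2)$.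

Let $\Phi(\varepsilon_1,\varepsilon_2)\in P_0$ be the result of applying to $I$ the first pair with tilt $\varepsilon_1$ and then the second pair with tilt $\varepsilon_2$. A pair with zero tilt is the identity by (T1), so $\Phi(0,0)=I$ and the two partial derivatives at the origin are the forms just computed. They are a basis of the trace-free symmetric matrices, which form $T_IP_0$. By the inverse function theorem $\Phi$ maps a neighborhood of $0\in\mathbb{R}^2$ diffeomorphically onto a neighborhood $O$ of $I$ in $P_0$. If $g_1:M\to O$ is any metric with values in $O$, then $(\varepsilon_1,\varepsilon_2)=\Phi^{-1}\circ g_1$ are smooth functions on the torus, the four line fields above are smooth, and $g_1$ is obtained from $g_0$ by four unit moves.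

Three things change in general. There is no global frame, so the subbundles have to be produced from the given $E$, and more of them are needed than the dimension count suggests. The starting metric varies from point to point, so the inverse function theorem is needed with parameters. And $g_1$ need not be close to $g_0$, so the argument must be uniform along a path from $g_0$ to $g_1$.

\subsection{The derivative of a pair of moves}

To tilt a subspace without choosing a frame we use $e^AE$ with $A\in\operatorname{End}(V)$. This has the advantage that for every smooth section $A$ of $\operatorname{End}(TM)$ and every subbundle $E\subset TM$, the family $e^AE$ is again a smooth subbundle of the same rank. For $E\subset V$ as above and an inner product $g$ put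
\[
U_E(g,A)=T_{e^AE,-1}\,T_{E,1}(g),\qquad \Lambda_E(g)=D_AU_E(g,0),
\]
so $\Lambda_E(g)$ is the derivative of $A\mapsto U_E(g,A)$ at $A=0$, a linear map from $\operatorname{End}(V)$ to symmetric bilinear forms on $V$. The map $U_E$ is smooth by (T4), preserves the density by (T2), and satisfies $U_E(g,0)=g$ by (T1).

\begin{lemma}\label{lem:derivative}
If $e\in E$ and $u\in E^{\perp_g}$, then $g(e)\odot g(u)$ lies in the image of $\Lambda_E(g)$.
\end{lemma}

\begin{proof}
Let $h=T_{E,1}(g)$; then $u\in E^{\perp_h}$ by (T1). Let $Av=h(e,v)u$. Since $A^2=h(e,u)A=0$, we have $e^{\varepsilon A}=\operatorname{id}+\varepsilon A$. Let $\Pi_\varepsilon$ be the $h$-orthogonal projection onto $e^{\varepsilon A}E$, with $\Pi=\Pi_0$, and let $\dot\Pi$ be its derivative at $\varepsilon=0$. For $v\in E$, differentiating $\Pi_\varepsilon(v+\varepsilon Av)=v+\varepsilon Av$ and using $\Pi Av=0$ gives $\dot\Pi v=Av$. Differentiating $\Pi_\varepsilon^2=\Pi_\varepsilon$ gives $\dot\Pi\Pi+\Pi\dot\Pi=\dot\Pi$. The first term is $A\Pi$, which equals $A$ because $h(e,\Pi v)=h(e,v)$, and the second is its $h$-adjoint because $\Pi$ and $\dot\Pi$ are $h$-selfadjoint. Therefore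
\[
h(\dot\Pi v,w)=h(Av,w)+h(v,Aw)=h(e,v)h(u,w)+h(u,v)h(e,w)=2\,\bigl(h(e)\odot h(u)\bigr)(v,w).
\]
By \eqref{eq:T} applied to $h$ with $s=-1$ we have $U_E(g,\varepsilon A)=e^{2j}h+\alpha(-1)h(\Pi_\varepsilon\cdot,\cdot)$. Using $h(e)=e^{2(k-j)}g(e)$ and $h(u)=e^{-2j}g(u)$ we obtain
\[
\Lambda_E(g)A=2\alpha(-1)\,h(e)\odot h(u)=2\alpha(-1)\,e^{2(k-j)-2j}\,g(e)\odot g(u).
\]
The constant is nonzero, since $\alpha(-1)=e^{-2(k-j)}-e^{2j}<0$.
\end{proof}

\section{Connecting metrics by unit moves}\label{sec:connect}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $P\to M$ be the fiber bundle whose fiber $P_x$ consists of the inner products on $T_xM$ with the same density as $g_0(x)$. A local $g_0$-orthonormal frame identifies $P_x$ with the positive definite symmetric matrices of determinant $1$. The derivative of $\log\det$ at $g$ is $H\mapsto\operatorname{tr}(g^{-1}H)$, so $T_gP_x$ is the space of $g$-trace-free symmetric bilinear forms on $T_xM$.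

The exponential is a diffeomorphism from symmetric matrices onto positive definite ones. Hence $g_1=g_0(e^L\cdot,\cdot)$ for a smooth field $L$ of $g_0$-selfadjoint endomorphisms, and $\operatorname{tr}L=0$ because the densities agree. The path $G_t=g_0(e^{tL}\cdot,\cdot)$, $t\in[0,1]$, consists of sections of $P$ and joins $g_0$ to $g_1$. It serves only as a guide: we shall jump from $G_t$ to $G_{t'}$ by unit moves when $|t-t'|$ is small. The set
\[
K=\{G_t(x):t\in[0,1],\ x\in M\}\subset P
\]
is compact, because $M$ is. For a rank $j$ subbundle $E'\subset TM$, $g\in P_x$ and $A\in\operatorname{End}(T_xM)$, we write $U_{E'}(g,A)\in P_x$ and $\Lambda_{E'}(g):\operatorname{End}(T_xM)\to T_gP_x$ for the objects of the last section formed with $E'(x)\subset T_xM$. They depend smoothly on $g\in P$ and $A$.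

\medskip
\noindent\emph{Step 1: finitely many subbundles generate all directions.} One subbundle gives only the off-diagonal forms of Lemma~\ref{lem:derivative}. We claim that there are rank $j$ subbundles $E_1,\dots,E_\ell\subset TM$ and an open set $O\subset P$ containing $K$ such that
\begin{equation}\label{eq:span}
\sum_{i=1}^{\ell}\operatorname{im}\Lambda_{E_i}(g)=T_gP_x\qquad\text{for all }x\in M,\ g\in O\cap P_x .
\end{equation}

First fix $x$ and $g\in P_x$, and let $e_1,\dots,e_k$ be a $g$-orthonormal basis of $T_xM$. The forms $g(e_a)\odot g(e_b)$ and $g(e_a+e_b)\odot g(e_a-e_b)=g(e_a)^2-g(e_b)^2$, for $a<b$, span $T_gP_x$: the first kind spans the matrices with zero diagonal and the second the trace-free diagonal ones. Each of them is $g(e)\odot g(u)$ with $e,u$ nonzero and $g$-orthogonal. By Lemma~\ref{lem:derivative} it suffices to find, for each of these finitely many pairs $(e,u)$, a global rank $j$ subbundle $E'$ with $e\in E'(x)$ and $u\perp_gE'(x)$.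

The hyperplane $u^{\perp_g}$ contains $e$, and $1\le j\le k-1$, so there is a $j$-plane $Q$ with $e\in Q\subset u^{\perp_g}$. The group $SO(T_xM,g)$ acts transitively on $j$-planes: map an orthonormal basis adapted to one plane to a basis adapted to the other, and change the sign of one vector if needed. Every element of $SO$ is an exponential, as one sees from its normal form as a sum of plane rotations. So $Q=e^{C}E(x)$ for some $C\in\operatorname{End}(T_xM)$. Extend $C$ to a smooth section $\widehat C$ of $\operatorname{End}(TM)$, using a local trivialization and a cutoff function, and put $E'=e^{\widehat C}E$. Then $E'(x)=Q$. This is the only place where the global subbundle $E$ is used.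

Thus for each $g\in K$ there is a finite family of subbundles for which \eqref{eq:span} holds at $g$. This says that the linear map $(A_i)\mapsto\sum_i\Lambda_{E_i}(g)A_i$ has the maximal rank $\dim P_x$. The map depends continuously on $g\in P$, so the same family works on an open neighborhood $O_g$ of $g$ in $P$, and it continues to work when further subbundles are added. Cover $K$ by finitely many $O_g$, let $O$ be their union, and take the union of the corresponding families.

\medskip
\noindent\emph{Step 2: a smooth choice of tilts.} For $g\in P_x$ and $A=(A_1,\dots,A_\ell)\in\operatorname{End}(T_xM)^\ell$ compose the $\ell$ pairs of moves: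
\[
\Phi(g,A)=U_{E_\ell}(\,\cdot\,,A_\ell)\circ\dots\circ U_{E_1}(\,\cdot\,,A_1)\,(g)\in P_x .
\]
The map $\Phi$ is smooth. Since $U_{E_i}(\,\cdot\,,0)=\operatorname{id}$, we have $\Phi(g,0)=g$, and $\Phi(g,A)=U_{E_i}(g,A_i)$ when only $A_i$ is nonzero. Hence $D_A\Phi(g,0)A=\sum_i\Lambda_{E_i}(g)A_i$, which is onto $T_gP_x$ for $g\in O$ by \eqref{eq:span}.

We want to solve $\Phi(g,A)=g'$ for $A$ as a smooth function of the pair $(g,g')$, for $g'$ near $g$, uniformly over $K$. There are more unknowns than equations, so we first cut the unknowns down. Fix a fiber metric on $\operatorname{End}(TM)^\ell$. Over $O$ the kernels of $D_A\Phi(g,0)$ have constant dimension and so form a smooth vector bundle. Their orthogonal complements $W_g$ form a smooth vector bundle $W\to O$, and $D_A\Phi(g,0):W_g\to T_gP_x$ is bijective. To treat $g$ as a parameter, let $P\times_MP$ be the manifold of pairs of points of $P$ in the same fiber, and define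
\[
\Psi:W\to P\times_MP,\qquad \Psi(g,A)=(g,\Phi(g,A)).
\]
At a point $(g,0)$ of the zero section the tangent space of $W$ is $T_gP\oplus W_g$, and $\Psi(g,0)=(g,g)$ gives
\[
d\Psi(\dot g,\dot A)=(\dot g,\ \dot g+D_A\Phi(g,0)\dot A).
\]
The tangent space of $P\times_MP$ at $(g,g)$ consists of the pairs in $T_gP\times T_gP$ whose difference lies in $T_gP_x$. So $d\Psi$ is bijective, and $\Psi$ is a local diffeomorphism near each point of the zero section.

Moreover $\Psi$ is injective on some neighborhood of the compact set $K_0=\{(g,0):g\in K\}$. Otherwise there are points $y_n\ne z_n$ of $W$ with $\Psi(y_n)=\Psi(z_n)$ whose distances to $K_0$ tend to zero. After passing to subsequences, $y_n\to y\in K_0$ and $z_n\to z\in K_0$. Then $\Psi(y)=\Psi(z)$, so $y=z$ because $\Psi(g,0)=(g,g)$, and this contradicts the injectivity of $\Psi$ near $y$. Hence there is an open neighborhood $Z\subset W$ of $K_0$ on which $\Psi$ is an injective local diffeomorphism. It maps $Z$ diffeomorphically onto an open subset of $P\times_MP$ that contains $(g,g)$ for all $g\in K$.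

\medskip
\noindent\emph{Step 3: following the guide path.} The map $(t,t',x)\mapsto(G_t(x),G_{t'}(x))$ is continuous on the compact space $[0,1]^2\times M$ and sends the set $\{t=t'\}$ into the open set $\Psi(Z)$. So there is $\delta>0$ with $(G_t(x),G_{t'}(x))\in\Psi(Z)$ for all $x\in M$ whenever $|t-t'|<\delta$. For such $t,t'$ write $(\Psi|_Z)^{-1}(G_t(x),G_{t'}(x))=(G_t(x),A(x))$. Then $A=(A_1,\dots,A_\ell)$ is a smooth section of $\operatorname{End}(TM)^\ell$ with $\Phi(G_t,A)=G_{t'}$, that is,
\[
G_{t'}=T_{e^{A_\ell}E_\ell,-1}T_{E_\ell,1}\cdots T_{e^{A_1}E_1,-1}T_{E_1,1}(G_t),
\]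
a composition of $2\ell$ unit moves along smooth rank $j$ subbundles. Subdividing $[0,1]$ into intervals shorter than $\delta$ completes the proof.
\end{proof}

It remains to run through the moves one after another. Consecutive subbundles $F_i$ and $F_{i+1}$ are unrelated, but this causes no loss of smoothness if the path comes to rest before the subbundle is changed.

\begin{corollary}\label{cor:path}
In the situation of Proposition~\ref{prop:key}, let $t_-<t_+$ be real numbers. There are a smooth path of metrics $(\gamma_t)_{t\in\mathbb{R}}$ on $M$ and a smooth function $c:\mathbb{R}\to\mathbb{R}$ such that $\gamma_t=g_0$ for $t\le t_-$, $\gamma_t=g_1$ for $t\ge t_+$, and at every point of $M$ the endomorphism $\frac12\gamma_t^{-1}\partial_t\gamma_t$ has the eigenvalues $(k-j)c(t)$, repeated $j$ times, and $-jc(t)$, repeated $k-j$ times. In particular the path is CPC and $\operatorname{tr}(\gamma_t^{-1}\partial_t\gamma_t)=0$.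
\end{corollary}

\begin{proof}
Take $F_i,s_i$ from Proposition~\ref{prop:key} and put $g^{(0)}=g_0$, $g^{(i)}=T_{F_i,s_i}(g^{(i-1)})$, so $g^{(q)}=g_1$. Choose $t_-=t_0<t_1<\dots<t_q=t_+$ and smooth functions $\chi_i:[t_{i-1},t_i]\to[0,1]$ equal to $0$ near $t_{i-1}$ and to $1$ near $t_i$. On $[t_{i-1},t_i]$ let $\gamma_t=T_{F_i,s_i\chi_i(t)}(g^{(i-1)})$ and $c=s_i\chi_i'$; for $t\le t_-$ and $t\ge t_+$ let $\gamma_t$ be $g_0$ and $g_1$, with $c=0$. Near each $t_i$ we have $\gamma_t=g^{(i)}$ and $c=0$, so $\gamma$ and $c$ are smooth. The eigenvalues are given by \eqref{eq:velocity}.
\end{proof}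

\section{CPC paths and the construction on even-dimensional spheres}\label{sec:CA}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $(g_t)$ be a CPC path. By Lemma~\ref{lem:eigen}, $\tau(t)=\operatorname{tr}(g_t^{-1}\partial_tg_t)$ is constant on $M$, and it is smooth in $t$. Integrating \eqref{eq:density} gives $\nu_{g_1}=\exp(\frac12\int_0^1\tau\,dt)\,\nu_{g_0}$, which is the necessity in (1). If $TM$ does not split, Lemma~\ref{lem:eigen} gives $\partial_tg_t=\frac1k\tau(t)g_t$, so $g_1=\exp(\frac1k\int_0^1\tau\,dt)\,g_0$, which is the necessity in (2). Conversely, $g_t=c^{\,t}g_0$ has $g_t^{-1}\partial_tg_t=\log c\cdot\operatorname{id}$ and joins $g_0$ to $cg_0$.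

For the sufficiency in (1), let $\nu_{g_1}=e^{k\kappa/2}\nu_{g_0}$ with $\kappa\in\mathbb{R}$. Then $g_0$ and $e^{-\kappa}g_1$ have the same density. Since $TM$ splits, Corollary~\ref{cor:path} gives a CPC path $(\gamma_t)_{t\in[0,1]}$ from $g_0$ to $e^{-\kappa}g_1$. The path $g_t=e^{\kappa t}\gamma_t$ joins $g_0$ to $g_1$, and $g_t^{-1}\partial_tg_t=\kappa\operatorname{id}+\gamma_t^{-1}\partial_t\gamma_t$ has constant eigenvalues on $M$.
\end{proof}

We prove Theorem~\ref{thm:A} in a form that will be reused for Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:even}
Let $m\ge4$ be even and let $N$ be a twisted $m$-sphere. Then $N\cong N_\varphi$ for a diffeomorphism $\varphi$ that admits a CPC path $(\gamma_r)_{r\in(0,\pi)}$ as in Proposition~\ref{prop:build}, with $\gamma_r=\sigma$ for $r\le\pi/2$, for which the level $\{r\}\times S^{m-1}$ has the principal curvatures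
\[
\cot r+(m-2)c(r)\ \text{ (once)},\qquad \cot r-c(r)\ \text{ ($m-2$ times)},
\]
where $c$ is a smooth function of $r$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:twisted}(c), $N\cong N_\varphi$ where $\sigma$ and $\varphi^*\sigma$ have the same density. Since $k=m-1\ge3$ is odd, $TS^{k}$ has a subbundle of rank $j=1$ by Lemma~\ref{lem:sphere}; this is where the parity of $m$ enters. Apply Corollary~\ref{cor:path} with $g_0=\sigma$, $g_1=\varphi^*\sigma$, $t_-=\pi/2$ and $t_+=3\pi/4$, and read off the principal curvatures from \eqref{eq:Sr}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]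
Let $m=2n\ge6$. By \eqref{eq:alltwisted}, $\Sigma$ is a twisted sphere; this is the only use of $n\ge3$. Take $\varphi$ and $\gamma_r$ from Proposition~\ref{prop:even}, and $g$ and $f$ from Proposition~\ref{prop:build}. The two equations, the focal set and the curvature near the focal points are as claimed. The principal curvatures of a level depend only on $r$. The two values differ by $(m-1)c(r)$, so the level is umbilical if $c(r)=0$ and otherwise has exactly two distinct principal curvatures, of multiplicities $1$ and $m-2=2n-2$.
\end{proof}

The definition of a totally isoparametric function requires constancy on each level separately and allows the multiplicities to change from level to level. The construction depends on this: the line field of the simple principal curvature is exchanged while the levels are umbilical.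

\section{The classification}\label{sec:B}

To prove necessity in Theorem~\ref{thm:B} we show that every function with two focal points arises, as in Section~\ref{sec:paths}, from a path of metrics on a sphere. Only the first equation in \eqref{eq:iso} is needed. The idea is that $f$ is a function of the distance to a focal point, so that geodesic polar coordinates around either focal point cover everything except the other one.

\begin{proposition}\label{prop:polar}
Let $(N,g)$ be a closed connected Riemannian $m$-manifold, $m\ge2$, and let $f$ be a smooth function with $|\nabla f|^2=b(f)$, $b$ smooth, whose critical set consists of a maximum point $p_+$ and a minimum point $p_-$. Let $S_\pm\subset T_{p_\pm}N$ be the unit spheres with their round metrics $\sigma_\pm$, let $R=\operatorname{dist}(p_+,p_-)$, and let $\eta_\pm(r,v)=\exp_{p_\pm}(rv)$.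
\begin{enumerate}
\item[(a)] $\eta_\pm:(0,R)\times S_\pm\to N\setminus\{p_+,p_-\}$ are diffeomorphisms, $\eta_+^*g=dr^2+G_r$ for a smooth family of metrics $G_r$ on $S_+$, and the regular levels of $f$ are the sets $\eta_+(\{r\}\times S_+)$.
\item[(b)] There is a diffeomorphism $\varphi:S_+\to S_-$ with $\eta_+(r,v)=\eta_-(R-r,\varphi(v))$. After identifying $T_{p_\pm}N$ with $\mathbb{R}^m$ by linear isometries, $N\cong N_\varphi$.
\item[(c)] $\lim_{r\to0}r^{-2}G_r=\sigma_+$ and $\lim_{r\to R}(R-r)^{-2}G_r=\varphi^*\sigma_-$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $N^\circ=N\setminus\{p_+,p_-\}$ and $f_\pm=f(p_\pm)$. Then $f(N^\circ)=(f_-,f_+)$, and $b>0$ on this interval because each value in it is attained at a noncritical point.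

\medskip
\noindent\emph{The distance to $p_+$.} Fix $x\in N^\circ$ and put $\beta(t)=\int_{f(x)}^tb(\tau)^{-1/2}d\tau$ for $t\in(f_-,f_+)$. Let $\beta_+\in(0,\infty]$ be its limit as $t\to f_+$. The function $\beta\circ f$ on $N^\circ$ has gradient $\nabla f/|\nabla f|$, of length one. We claim that $\operatorname{dist}(x,p_+)=\beta_+$.

Let $c$ be a piecewise smooth curve from $x$ to $p_+$. Cut it off at its first arrival at $p_+$ and keep only the part after the last time at which $f\circ c=f(x)$. On this part $f(x)\le f\circ c<f_+$ before the endpoint, so the curve stays in $N^\circ$ and $|(\beta\circ f\circ c)'|\le|c'|$. As $\beta\circ f\circ c$ starts at $0$ and tends to $\beta_+$, the length of $c$ is at least $\beta_+$. Hence $\beta_+\le\operatorname{dist}(x,p_+)<\infty$.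

Conversely, let $c:[0,T)\to N^\circ$ be the maximal integral curve of $\nabla f/|\nabla f|$ starting at $x$. Then $(\beta\circ f\circ c)'=1$, so $t=\beta(f(c(t)))\le\beta_+$ and $T\le\beta_+<\infty$. Having unit speed, $c(t)$ converges in $N$ as $t\to T$. The limit is not in $N^\circ$, for otherwise $c$ could be extended, and it is not $p_-$ because $f$ increases along $c$. So the limit is $p_+$ and $\operatorname{dist}(x,p_+)\le T\le\beta_+$.

Thus $r:=\operatorname{dist}(p_+,\cdot)=\int_f^{f_+}b^{-1/2}d\tau$ on $N^\circ$. It is smooth there, $\nabla r=-\nabla f/|\nabla f|$, and $r$ is a strictly decreasing function of $f$, so $r$ and $f$ have the same levels. The same argument for $-f$ gives $\operatorname{dist}(p_-,\cdot)=\int_{f_-}^fb^{-1/2}d\tau$. Letting $x\to p_-$ in the formula for $r$ gives $R=\int_{f_-}^{f_+}b^{-1/2}d\tau$, so $\operatorname{dist}(p_-,\cdot)=R-r$.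

\medskip
\noindent\emph{Proof of (a).} Since $|\nabla r|=1$, we have $\nabla_{\nabla r}\nabla r=\frac12\nabla|\nabla r|^2=0$, so the integral curves of $\nabla r$ are unit speed geodesics along which $r$ grows at unit rate. By the above, each of them converges to $p_+$ backward and to $p_-$ forward, so $r$ runs through exactly $(0,R)$ along it. Let $\theta_t$ be the local flow of $\nabla r$ and fix $r_0\in(0,R)$ below the injectivity radius at $p_+$. Then $(t,y)\mapsto\theta_{t-r_0}(y)$ is a diffeomorphism $(0,R)\times\{r=r_0\}\to N^\circ$, with inverse $x\mapsto(r(x),\theta_{r_0-r(x)}(x))$.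

For $v\in S_+$ and $0<t\le r_0$ we have $r(\exp_{p_+}(tv))=t$. So the unit vectors $\nabla r$ and $\frac{d}{dt}\exp_{p_+}(tv)$ have inner product $1$ and coincide. The geodesic $t\mapsto\exp_{p_+}(tv)$ therefore agrees with an integral curve of $\nabla r$ for small $t$, and since the latter is a geodesic, they agree for all $t\in(0,R)$. Hence $\eta_+(t,v)=\theta_{t-r_0}(\exp_{p_+}(r_0v))$. As $v\mapsto\exp_{p_+}(r_0v)$ is a diffeomorphism of $S_+$ onto $\{r=r_0\}$, the map $\eta_+$ is a diffeomorphism with $r(\eta_+(t,v))=t$. The coordinate field $\partial_t$ is $\nabla r$, a unit field orthogonal to the levels of $r$, so $\eta_+^*g=dr^2+G_r$. The same argument applies to $\eta_-$ with $R-r$ in place of $r$.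

\medskip
\noindent\emph{Proof of (b).} The radial curves of $\eta_-$ are the integral curves of $-\nabla r$, that is, the radial curves of $\eta_+$ reversed. So the diffeomorphism $\eta_-^{-1}\eta_+$ has the form $(r,v)\mapsto(R-r,\varphi(v))$ with $\varphi$ independent of $r$, and $\varphi$ is a diffeomorphism. The map $\exp_{p_+}$ on the open ball of radius $R$ is a diffeomorphism near $0$ and, by (a), from the punctured ball onto $N^\circ$; so it is a diffeomorphism onto $N\setminus\{p_-\}$. In the same way $\exp_{p_-}$ maps the open ball of radius $R$ diffeomorphically onto $N\setminus\{p_+\}$. The transition map is $rv\mapsto(R-r)\varphi(v)$, and scaling both balls by $\pi/R$ gives $N\cong N_\varphi$.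

\medskip
\noindent\emph{Proof of (c).} For $\xi,\zeta\in T_vS_+\subset T_{p_+}N$ we have $G_r(\xi,\zeta)=r^2(\exp_{p_+}^*g)_{rv}(\xi,\zeta)$, and $(\exp_{p_+}^*g)_{rv}\to g_{p_+}$ as $r\to0$. This is the first limit. If $\eta_-^*g=d\rho^2+G^-_\rho$, then $\rho^{-2}G^-_\rho\to\sigma_-$ for the same reason, and (b) gives $G_r=\varphi^*G^-_{R-r}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
\emph{Necessity.} Let $f$ be totally isoparametric on $(N,g)$ with two points as the focal set. These are the maximum and the minimum point, so Proposition~\ref{prop:polar} applies and $N\cong N_\varphi$ is a twisted sphere. Let $m\ge3$ be odd. By Lemma~\ref{lem:shape} and the hypothesis on the principal curvatures, $(G_r)$ is a CPC path on $S_+\cong S^{m-1}$, whose tangent bundle does not split by Lemma~\ref{lem:sphere}. By Theorem~\ref{thm:C}(2), applied to subintervals, $G_r=u(r)G_{r_0}$ for a fixed $r_0$ and a positive function $u$, which is smooth because $G_r$ is. The first limit in Proposition~\ref{prop:polar}(c) shows that $r^{-2}u(r)$ converges and that $\sigma_+$ is a positive constant multiple of $G_{r_0}$. Hence $G_r=h(r)^2\sigma_+$ with $h$ smooth and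 positive, and $g$ is rotationally symmetric. The second limit then gives $\varphi^*\sigma_-=c\,\sigma_+$ for a constant $c>0$. Both $\varphi^*\sigma_-$ and $\sigma_+$ have the total volume of the unit sphere $S^{m-1}$, so $c^{(m-1)/2}=1$ and $c=1$. By Lemma~\ref{lem:twisted}(b), $N\cong S^m$.

\emph{Sufficiency.} If $N\cong S^m$, take the round metric and a height function. If $m=2$, write $N\cong N_\varphi$ as in Lemma~\ref{lem:twisted}(c); a metric on a circle is determined by its density, so $\varphi^*\sigma=\sigma$ and $N\cong S^2$ by Lemma~\ref{lem:twisted}(b). If $m\ge4$ is even, use Propositions~\ref{prop:even} and~\ref{prop:build}.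

The statement on homotopy $m$-spheres with $m\ge5$ follows from \eqref{eq:alltwisted}.
\end{proof}

The necessity part contains statement (ii) of the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
\emph{Necessity.} A regular level is diffeomorphic to $S^{m-1}$ by Proposition~\ref{prop:polar}(a), and by Lemma~\ref{lem:eigen} the eigenbundles of its shape operator give a splitting of its tangent bundle whose ranks are the multiplicities.

\emph{Sufficiency.} Take $\varphi$ and $\gamma_r$ from Proposition~\ref{prop:even}. If $\ell=1$, the levels with $r\le\pi/2$ are umbilical, with the single multiplicity $m-1$. Let $\ell\ge2$ and $TS^{m-1}=E_1\oplus\dots\oplus E_\ell$. We insert into the path a loop based at $\sigma$ that stretches the summands at different rates. For this the splitting has to be orthogonal. With $H_0=0$ and $H_i=E_1\oplus\dots\oplus E_i$, let $E_i'$ be the $\sigma$-orthogonal complement of $H_{i-1}$ in $H_i$. These are smooth, mutually orthogonal subbundles of ranks $k_i$ with sum $TS^{m-1}$; let $\Pi_i$ be the orthogonal projections onto them. The numbers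
\[
c_i=i-\frac{1}{m-1}\sum_{l=1}^{\ell}l\,k_l
\]
are distinct and satisfy $\sum_ik_ic_i=0$. Choose a nonzero smooth function $\chi$ with compact support in $(0,\pi/2)$, and for $r\le\pi/2$ replace $\gamma_r=\sigma$ by
\[
\gamma_r=\sum_{i=1}^{\ell}e^{2c_i\chi(r)}\,\sigma(\Pi_i\,\cdot,\cdot).
\]
The new path is smooth, equals $\sigma$ near $r=0$ and on an interval ending at $r=\pi/2$, and for $r\le\pi/2$ satisfies $\frac12\gamma_r^{-1}\partial_r\gamma_r=\chi'(r)\sum_ic_i\Pi_i$. This has trace $\chi'(r)\sum_ik_ic_i=0$ and eigenvalues depending only on $r$. By Proposition~\ref{prop:build}, $f=\cos r$ is totally isoparametric on $N_\varphi\cong N$ with two focal points, and for $r\le\pi/2$ the principal curvatures are $\cot r+c_i\chi'(r)$, each repeated $k_i$ times. Since $\chi$ is nonzero with compact support, $\chi'(r)\ne0$ for some $r$, and on that level these $\ell$ numbers are distinct.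
\end{proof}

\begin{example}
The sphere $S^7$ is parallelizable, so $TS^7$ is a sum of seven line bundles, and these can be grouped according to any partition of $7$. By Theorem~\ref{thm:B}(2), every partition of $7$ occurs as the list of multiplicities on a regular level of a totally isoparametric function with two focal points on the exotic $8$-sphere. In particular, there are levels with seven distinct constant principal curvatures.
\end{example}

\begin{thebibliography}{1}

\bibitem{QT}
Chao Qian and Zizhou Tang,
\emph{Recent progress in isoparametric functions and isoparametric hypersurfaces},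
arXiv:1403.6980 (2014).

\end{thebibliography}
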